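# Triangulating ideal polyhedra without flat tetrahedra

**Theorem 1.** Let $M=\mathbb H^3/\Gamma$ be a cusped hyperbolic 3-manifold (orientable or not), decomposed into finitely many finite-sided convex ideal polyhedra. Each polyhedron can be subdivided into non-degenerate ideal tetrahedra, using only its own ideal vertices, so that the induced triangulations of any two identified faces correspond under the gluing. Equivalently, the lifted decomposition of $\mathbb H^3$ has a $\Gamma$-invariant subdivision of this kind.

**Corollary 2.** Every cusped hyperbolic 3-manifold has a geometric ideal triangulation (all tetrahedra non-degenerate and with disjoint interiors), and it may be chosen to subdivide any prescribed Epstein–Penner decomposition.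

## Ideal polyhedra, face gluings and flat tetrahedra

Here is what the words mean. A cusped hyperbolic 3-manifold is a non-compact complete hyperbolic 3-manifold of finite volume. We write it $M=\mathbb H^3/\Gamma$, with $\Gamma$ a discrete torsion-free group of isometries. A convex ideal polyhedron is the convex hull in $\mathbb H^3$ of finitely many points of the sphere at infinity, not all on one circle. Those points are its ideal vertices. A decomposition of $M$ into such polyhedra means a $\Gamma$-invariant, locally finite, face-to-face tiling of $\mathbb H^3$ by convex ideal polyhedra. "Finitely many" refers to $\Gamma$-orbits of tiles.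

Epstein and Penner showed that such decompositions exist. Theirs depends on a choice of horoball cusp neighbourhoods when there is more than one cusp. Theorem 1 together with their existence theorem gives Corollary 2.

An ideal tetrahedron with ideal vertices $z_1,\dots,z_4\in\mathbb C\cup\{\infty\}$ is non-degenerate if the cross-ratio of the $z_i$ is not real, that is, if the four points do not lie on one circle. If the cross-ratio is real, the tetrahedron is flat. It is an ideal quadrilateral with one diagonal drawn on one side and the other diagonal on the other side.

Why would flat tetrahedra appear? It is easy to cut each polyhedron of the decomposition into ideal tetrahedra without new vertices. But a face with at least four sides is seen from two polyhedra (or twice from the same one), and the two triangulations it receives may not correspond under the gluing. The usual repair is to insert a flat polyhedron between the two sides and to triangulate it with flat tetrahedra. Neumann and Yang, in "Bloch invariants of hyperbolic 3-manifolds", arXiv:math/9712224 (1997), remark that changing the triangulations of the polyhedra may avoid this, and say that "it is unknown whether this is always possible". Theorem 1 says that it is always possible,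 for Epstein–Penner decompositions and for any other decomposition into convex ideal polyhedra.

## Pyramids, octahedra, and the prism that says no

Only combinatorics matters in the following small cases.

If every polyhedron has only triangular faces (tetrahedra, octahedra), there is nothing to match. Triangulate each one as you like.

If every polyhedron is a pyramid over a quadrilateral, each base is glued to another base. A diagonal of the base cuts the pyramid into two tetrahedra, and either diagonal will do. So choose one diagonal for each glued pair of bases, and we are done.

This suggests a first approach: choose a diagonal on every quadrilateral face, consistently with the gluings, and then fill in each polyhedron. It breaks down at the triangular prism. Let the bottom triangle be $a_1a_2a_3$, the top one $b_1b_2b_3$, with vertical edges $a_ib_i$ and indices mod 3. Suppose the chosen diagonals are $a_1b_2,\ a_2b_3,\ a_3b_1$. In a triangulation without new vertices, some tetrahedron contains the triangle $a_1a_2a_3$, and its fourth vertex is some $b_j$. Then $b_ja_{j+1}$ is an edge of the triangulation. It is a diagonal of the face $a_ja_{j+1}b_{j+1}b_j$ and crosses the chosen diagonal $a_jb_{j+1}$, a contradiction. So two of the eight diagonal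 patterns on a prism (this one and its mirror image) cannot be filled in. For larger polyhedra the set of fillable patterns is more complicated, and choosing face by face gives no control over it.

We need a way of choosing subdivisions for which "fillable" is automatic and "matches across a face" is a condition we can count.

## Passing to cones

**Definition (cones, faces).** A *cone* is a pointed polyhedral cone $C=\mathrm{cone}(X)$ in a finite-dimensional real vector space $W$, where $X$ contains exactly one generator of each extreme ray of $C$. A *face* of $C$ is a set $C\cap\{n=0\}$ with $n\in W^*$, $n\ge0$ on $C$. A *facet* is a face of dimension $\dim C-1$. A cone is *simplicial* if its generators are linearly independent.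

We use these textbook facts.

* (F1) If $D$ is a face of $C$, then $D=\mathrm{cone}(X\cap D)$, and the extreme rays of $D$ are the extreme rays of $C$ that lie in $D$.
* (F2) A face of a face is a face.
* (F3) Each point of $C$ lies in the relative interior of exactly one face.
* (F4) If $S\subset C$ is convex and a face $D=C\cap\{n=0\}$ contains a relative interior point of $S$, then $S\subset D$. (On $S$ the functional $n$ is $\ge0$ and vanishes at a relative interior point, so it vanishes on $S$.)
* (F5) If $\dim C=\dim W$, the boundary of $C$ is the union of the facets, and near a relative interior point of a facet $D$ the cone $C$ coincides with one of the two half-spaces bounded by $\operatorname{span}D$.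

**Definition (subdivisions).** A *subdivision* of $C$ is a finite set $\Sigma$ of cones (cells), closed under taking faces, any two cells meeting in a common face, with union $C$, and with all rays among the rays of $C$. A *top cell* is a cell of dimension $\dim C$. For a face $D$ of $C$ put $\Sigma|_D=\{\sigma\in\Sigma:\sigma\subset D\}$. A subdivision $\Sigma'$ *refines* $\Sigma$ if every cell of $\Sigma'$ lies in a cell of $\Sigma$.

Example: the cone over a square has exactly three subdivisions, namely its face fan (the set of all its faces) and one for each diagonal. Cutting the square into four triangles from its center is not allowed, because it uses a new ray.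

**Definition (gluing data).** *Gluing data* consist of finitely many 4-dimensional cones $C_i\subset W_i$, $\dim W_i=4$ (cones over convex 3-polytopes), and a set of disjoint pairs $\{D,D'\}$ of *distinct* facets (possibly of the same cone), each with a linear isomorphism $A:\operatorname{span}D\to\operatorname{span}D'$ with $A(D)=D'$. Some facets may be unpaired. Subdivisions $\Sigma_i$ of the $C_i$ are *compatible* if for every pair $A$ carries the subdivision of $D$ to that of $D'$.

Example (the torus cube): let $C\subset\mathbb R^4$ have generators $(x,y,z,1)$ with $x,y,z\in\{\pm1\}$, and pair opposite facets by translation. The facet in $\{x=-w\}$ goes to the one in $\{x=w\}$ by $(-w,y,z,w)\mapsto(w,y,z,w)$, and similarly for $y$ and $z$.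

**Theorem 3.** For any gluing data there are compatible subdivisions all of whose top cells are simplicial cones. They can be chosen to refine any given compatible subdivisions.

**Step (Theorem 3 implies Theorem 1).** The purpose of this step is to turn hyperbolic geometry into linear algebra, and to check that no facet is paired with itself.

Use the hyperboloid model: $\mathbb H^3$ is the upper sheet of $\langle v,v\rangle=-1$ in $\mathbb R^{3,1}$, and its isometry group is $O^+(3,1)$. Ideal points are the rays spanned by future light-like vectors. Let $P_1,\dots,P_N$ represent the $\Gamma$-orbits of polyhedra. Let $X_i$ contain one light-like vector for each ideal vertex of $P_i$, and let $C_i=\mathrm{cone}(X_i)$. Since $P_i$ is the convex hull of its ideal vertices, $P_i=C_i\cap\mathbb H^3$. Also $\dim C_i=4$, and the facets of $C_i$ correspond to the faces of $P_i$.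

Each $x\in X_i$ spans an extreme ray of $C_i$. To see this, let $x=y+z$ with $y,z\in C_i$. All vectors of $C_i$ lie in the closed future cone, so in $0=\langle x,x\rangle=\langle y,y\rangle+2\langle y,z\rangle+\langle z,z\rangle$ every term is $\le0$. Hence every term is $0$, and two future light-like vectors with product zero are proportional. So $y,z\in\mathbb R_{\ge0}x$. The closed future cone contains no line, so $C_i$ is pointed.

*Stabilizers are trivial.* Let $g\in\Gamma$. If $g$ fixes three ideal points spanned by $x_1,x_2,x_3$, say $gx_j=c_jx_j$ with $c_j>0$, then $\langle x_j,x_k\rangle\ne0$ for $j\neq k$ gives $c_1c_2=c_1c_3=c_2c_3=1$, so every $c_j=1$. Now suppose $gP_i=P_i$. Some power $g^k$, $k\ge1$, fixes every ideal vertex of $P_i$, hence fixes every vector of $X_i$. These span $\mathbb R^{3,1}$, so $g^k=1$. Since $\Gamma$ is torsion-free, $g=1$.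

*The pairing.* Let $F$ be a face of $P_i$. The polyhedron on the other side of $F$ is $gP_j$ for a unique $j$ and, by trivial stabilizers, a unique $g\in\Gamma$. Put $F'=g^{-1}F$, a face of $P_j$. Across $F'$ from $P_j$ lies $g^{-1}P_i$, so $F'$ is in turn paired with $gF'=F$. For the corresponding facets $D,D'$ let $A=g^{-1}|_{\operatorname{span}D}$. This is a linear isomorphism with $A(D)=D'$.

*No face is paired with itself.* Otherwise $gF=F$ while $gP_i\ne P_i$. A power $g^k$ fixes the at least three ideal vertices of $F$. By the computation above it is the identity on $\operatorname{span}D$, so on the one-dimensional orthogonal complement it is $\pm1$. Thus $g^k$ is the identity or the reflection in the plane of $F$, and $g^{2k}=1$. But $g\ne1$, contradicting torsion-freeness.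

*Conclusion.* Apply Theorem 3. Each simplicial top cell is spanned by four linearly independent light-like vectors. A circle at infinity bounds a hyperbolic plane, whose linear span is 3-dimensional. So the four ideal points are not on a common circle, and the cell meets $\mathbb H^3$ in a non-degenerate ideal tetrahedron. Its vertices are ideal vertices of $P_i$. Compatibility is exactly the matching of the face triangulations.

For the invariant version, subdivide $gP_i$ by the $g$-translates of the tetrahedra of $P_i$. This is well defined because each polyhedron of the tiling is $gP_i$ for unique $g$ and $i$. The two triangulations of a common 2-face agree by compatibility, and edges are never subdivided, so the tetrahedra fit together face to face. Conversely, an invariant subdivision restricts to compatible subdivisions of the $P_i$. This proves Theorem 1, given Theorem 3. $\square$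

From now on everything is about cones. We need four facts about subdivisions.

**Lemma 4.** Let $\Sigma$ be a subdivision of a cone $C$, and let $D$ be a face of $C$.

1. If $\sigma,\tau\in\Sigma$ and $\tau$ contains a relative interior point of $\sigma$, then $\sigma$ is a face of $\tau$.
2. The top cells cover $C$, and every cell is a face of a top cell.
3. $\Sigma|_D$ is a subdivision of $D$.
4. Let $E\in\Sigma$ with $\dim E=\dim C-1$. If $E$ lies in a facet of $C$, it is a facet of exactly one top cell. Otherwise it is a facet of exactly two.

*Proof.* We may replace $W$ by $\operatorname{span}C$, so that $\dim C=\dim W$.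

(1) $\sigma\cap\tau$ is a face of $\sigma$ containing a relative interior point of $\sigma$, so it is $\sigma$ by (F4). It is also a face of $\tau$.

(2) The cone $C$ is the closure of its interior. The cells that are not top cells are finitely many closed nowhere dense sets. So the union of the top cells is closed and contains a dense subset of $C$, hence it is $C$. A relative interior point of a cell $\sigma$ therefore lies in a top cell; apply (1).

(3) Closure under faces and the intersection property are inherited. Let $p\in D$. It lies in some cell of $\Sigma$, hence by (F3) in the relative interior of some face $\sigma$ of that cell, and $\sigma\in\Sigma$. By (F4), $\sigma\subset D$. So $\Sigma|_D$ covers $D$. Its rays are rays of $C$ in $D$, hence rays of $D$ by (F1).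

(4) Let $p$ be in the relative interior of $E$. By (1), a top cell contains $p$ if and only if $E$ is a facet of it. Near $p$ such a cell is a half-ball bounded by $\operatorname{span}E$, by (F5). Two different top cells on the same side would overlap in an open set, but they meet in a common proper face. The top cells not containing $p$ stay away from $p$, so those containing $p$ cover $C$ near $p$. If $E$ lies in a facet of $C$, then $p$ is in the relative interior of that facet (the dimensions agree), and $C$ is a half-ball near $p$, so there is exactly one such cell. Otherwise $p$ lies in no facet of $C$, since by (F4) a facet containing $p$ would contain $E$. So $p$ is interior to $C$ and there are exactly two. $\square$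

## Heights on rays and the subdivisions they cut

Assign a number (a height) to each generator, and take the lower convex hull. The faces of the lower hull project to a subdivision. In cone language this reads as follows.

Let $C=\mathrm{cone}(X)$ be pointed, with $X$ spanning $W$, and let $\theta\in W^*$ be positive on $X$. For $h\in\mathbb R^X$ put
$$\Lambda_h=\{\ell\in W^*:\ \ell\le h\text{ on }X\},\qquad X_\ell=\{x\in X:\ell(x)=h(x)\},\qquad \sigma_\ell=\mathrm{cone}(X_\ell)\quad(\ell\in\Lambda_h),$$
and $\Sigma_h=\{\sigma_\ell:\ell\in\Lambda_h\}$. The set $\Lambda_h$ is not empty, as it contains $-t\theta$ for large $t$.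

Example (the square). Let $x_1,x_2,x_3,x_4$ be $(1,1,1),(-1,1,1),(-1,-1,1),(1,-1,1)$. Then $x_1+x_3=x_2+x_4$. A function $h$ is the restriction of a linear functional exactly when $s=h(x_1)+h(x_3)-h(x_2)-h(x_4)$ vanishes. If $s<0$, then no $\ell\in\Lambda_h$ can have equality at both $x_2$ and $x_4$, because it would satisfy $h(x_2)+h(x_4)=\ell(x_1+x_3)\le h(x_1)+h(x_3)$. So $\Sigma_h$ uses the diagonal $x_1x_3$ (it is a subdivision by Lemma 5 below, and it has more than one top cell). If $s>0$ it uses $x_2x_4$. Note that only $h$ modulo linear functionals matters.

Example (the prism). Take the cone over the affine prism with $b_i=a_i+e$, and let $s_i=h(a_i)+h(b_{i+1})-h(b_i)-h(a_{i+1})$ be the number that decides the diagonal of the $i$-th quadrilateral. Adding up, $s_1+s_2+s_3=0$. So the $s_i$ cannot all be negative or all positive, and the two cyclic patterns that we could not fill in do not arise from heights. Fillability has become automatic.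

**Lemma 5.**

1. $\Sigma_h$ is a subdivision of $C$, and the rays of $\sigma_\ell$ are those spanned by $X_\ell$.
2. If $h$ is not the restriction of a linear functional, $\Sigma_h$ has at least two top cells.
3. $\Sigma_{h+\lambda|_X}=\Sigma_h$ for $\lambda\in W^*$.
4. If $D$ is a face of $C$ and $X_D=X\cap D$, then $\Sigma_h|_D=\Sigma_{h|X_D}$, the latter formed in $\operatorname{span}D$.
5. Let $A:W\to W'$ be a linear isomorphism with $A(C)=C'=\mathrm{cone}(X')$, and write $Ax=c_xx'$ with $c_x>0$, $x'\in X'$. Put $(A_*h)(x')=h(x)/c_x$. Then $A(\Sigma_h)=\Sigma_{A_*h}$, and $A_*$ carries restrictions of linear functionals to restrictions of linear functionals.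

*Proof.* (1) For $x\in C$ let
$$g(x)=\max_{\ell\in\Lambda_h}\ell(x)=\min\Bigl\{\sum_{y\in X}a_yh(y):\ a_y\ge0,\ \sum_{y\in X}a_yy=x\Bigr\}.\tag{1}$$
These are dual linear programs, and both are feasible. So by linear programming duality both optima are attained and they are equal. We claim that
$$\sigma_\ell=\{x\in C:\ g(x)=\ell(x)\}\qquad(\ell\in\Lambda_h).\tag{2}$$
If $x=\sum a_yy$ with $a_y\ge0$ and the sum over $y\in X_\ell$, then $g(x)\le\sum a_yh(y)=\ell(x)\le g(x)$. Conversely, let $g(x)=\ell(x)$ and take an optimal representation $x=\sum a_yy$. Then $\sum a_y(h(y)-\ell(y))=g(x)-\ell(x)=0$ with all terms $\ge0$, so $a_y=0$ unless $y\in X_\ell$.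

*Covering.* The maximum in (1) is attained, so each $x\in C$ lies in some $\sigma_\ell$. There are finitely many cells, because there are finitely many subsets of $X$.

*Intersections.* Let $\ell,\ell'\in\Lambda_h$ and $m=\frac12(\ell+\ell')\in\Lambda_h$. Since $\ell,\ell'\le g$ on $C$, we have $g=m$ at a point exactly when $g=\ell$ and $g=\ell'$ there. So by (2), $\sigma_\ell\cap\sigma_{\ell'}=\sigma_m\in\Sigma_h$. On $\sigma_\ell$ we have $\ell-\ell'=g-\ell'\ge0$, with equality exactly on $\sigma_\ell\cap\sigma_{\ell'}$. So the intersection is a face of $\sigma_\ell$, and by symmetry of $\sigma_{\ell'}$.

*Faces.* A face of $\sigma_\ell$ is $\sigma_\ell\cap\{m=0\}$ with $m\in W^*$, $m\ge0$ on $X_\ell$. For small $\varepsilon>0$ the functional $\ell-\varepsilon m$ is in $\Lambda_h$: on $X_\ell$ it equals $h-\varepsilon m\le h$, and on the finite set $X\setminus X_\ell$ the inequality $\ell<h$ was strict and stays strict. Moreover $X_{\ell-\varepsilon m}=X_\ell\cap\{m=0\}$, which generates the face. So the face is in $\Sigma_h$.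

*Rays.* Each $x\in X_\ell$ spans an extreme ray of $C\supset\sigma_\ell$, hence an extreme ray of $\sigma_\ell$. There are no others, since $X_\ell$ generates $\sigma_\ell$.

(2) By Lemma 4(2) the top cells cover $C$. If there is only one, it is $\sigma_\ell=C$ for some $\ell$. Each $x\in X$ spans an extreme ray of $C=\mathrm{cone}(X_\ell)$, so this ray contains an element of $X_\ell$, which must be $x$. Hence $X_\ell=X$ and $h=\ell|_X$.

(3) $\Lambda_{h+\lambda|_X}=\Lambda_h+\lambda$, and $X_{\ell+\lambda}$ for $h+\lambda|_X$ equals $X_\ell$ for $h$.

(4) If $\sigma_\ell\subset D$, then $X_\ell\subset X_D$, and the functional $\ell|_{\operatorname{span}D}$ lies in $\Lambda_{h|X_D}$ and has equality set $X_\ell$. So $\sigma_\ell\in\Sigma_{h|X_D}$. Conversely, let $\lambda\in\Lambda_{h|X_D}$. Extend it to $\ell_0\in W^*$, and take $n\in W^*$ with $n=0$ on $\operatorname{span}D$ and $n>0$ on $X\setminus X_D$. For large $t$ the functional $\ell=\ell_0-tn$ is $<h$ on $X\setminus X_D$ and equals $\lambda$ on $X_D$. So $\ell\in\Lambda_h$, and its equality set is that of $\lambda$.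

(5) For $\ell\in W^*$ we have $(\ell\circ A^{-1})(x')=\ell(x)/c_x$. Comparing with $(A_*h)(x')=h(x)/c_x$, we see that $\ell\mapsto\ell\circ A^{-1}$ is a bijection $\Lambda_h\to\Lambda_{A_*h}$ that respects equality sets. So $A(\sigma_\ell)=\sigma_{\ell\circ A^{-1}}$. The same formula shows $A_*(\lambda|_X)=(\lambda\circ A^{-1})|_{X'}$. $\square$

The scale factors $c_x$ are needed because $A$ maps rays to rays, but need not map chosen generators to chosen generators.

## Equal heights are too rigid

With heights in hand, the natural plan is to choose heights on all generators that are literally preserved by the gluings, $A_*(h|_{X_D})=h|_{X_{D'}}$. The subdivisions then match by Lemma 5(4) and (5). The plan stops because there are too few such functions. Two examples show this.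

*The torus cube.* All $c_x$ are $1$, and the condition says that $h(x,y,z)$ does not change when $x$, $y$ or $z$ changes sign. So $h$ is constant. It is the restriction of a multiple of the linear functional $w$, and $\Sigma_h$ is the face fan.

*Epstein–Penner with one cusp.* In that construction one takes the $\Gamma$-orbit of a light-like vector, and the polyhedra are the radial projections of the 3-dimensional faces of its convex hull. If the heights form a $\Gamma$-invariant function on this orbit, they are constant. The vectors belonging to one polyhedron lie in an affine hyperplane of $\mathbb R^{3,1}$. This hyperplane does not pass through $0$, since the projection of the face is 3-dimensional. So it is $\{\ell=1\}$ for some linear $\ell$, a constant height $c$ is the restriction of $c\,\ell$, and nothing is subdivided.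

But equal heights are more than we need. The subdivision of a face depends on the heights there only modulo linear functionals on that face, by Lemma 5(3). So we require only
$$A_*(h|_{X_D})-h|_{X_{D'}}\in(\operatorname{span}D')^*|_{X_{D'}}.\tag{3}$$
The cones then have independent heights, and a vertex of $M$ no longer has a single height.

Look at the torus cube again. A function on $\{\pm1\}^3$ is a combination of $1,x,y,z,xy,yz,zx,xyz$, and modulo linear functionals (spanned by $w=1$, $x,y,z$) the last four remain. On the facet $x=c$ with $c=\pm1$, the function $h=\alpha yz+\beta zx+\gamma xy+\mu xyz$ is, modulo linear functionals on that facet, $(\alpha+c\mu)yz$. So (3) for the $x$-pair says $\alpha+\mu=\alpha-\mu$, that is, $\mu=0$. The other two pairs give the same condition. The solution space modulo linear functionals has dimension $3$, whereas the rigid condition left $0$.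

Take $h=xy+yz+zx$. It is $3$ at $\pm(1,1,1)$ and $-1$ at the other six vertices. On the facets $x=\pm1$ it is $yz\pm(y+z)$. These differ, but only by the linear function $2(y+z)$. Its cells come from three functionals.

* $\ell=-w$ has equality at the six vertices with $x+y+z=\pm1$, and $-1<3$ at the other two. The cell is an octahedron.
* $\ell=2(x+y+z)-3w$ takes the values $3,-1,-5,-9$ where $x+y+z=3,1,-1,-3$. The heights there are $3,-1,-1,3$. The cell is the tetrahedron on $(1,1,1)$ and its three neighbors.
* Replacing $(x,y,z)$ by its negative gives the opposite corner tetrahedron.

These are the three pieces into which the planes $x+y+z=\pm1$ cut the cube, so we have the whole subdivision. The octahedron is not a tetrahedron, so we go around once more with the cells in place of the cube. All 2-faces are now triangles, so there is no condition left to satisfy. Write the vertices of the octahedron as $\pm p,\pm q,\pm r$ with $p=(1,1,-1)$, $q=(1,-1,1)$, $r=(-1,1,1)$, which are linearly independent in $\mathbb R^3$. Give height $0$ to $\pm p$ and $1$ to the others. For each choice of signs the functional that is $0$ on the axis direction $w$ and on $p$, and $1$ on the chosen $\pm q$ and $\pm r$, is $\le h$, with equality exactly at $\pm p$ and the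 chosen two. This gives four tetrahedra around the diagonal from $p$ to $-p$. In total the cube is cut into six tetrahedra, and opposite faces match.

The proof of Theorem 3 is this procedure. What remains is to show that condition (3) always has a solution that cuts something, as long as some cell is not simplicial.

## Euler's formula and the surplus $(f-4)/2$

**Step 1 (a maximal subdivision).** This step sets up an extremal argument, so that a single refinement suffices. Fix one generator for each extreme ray of each $C_i$, and let $X_i$ be the set of those for $C_i$. The face fans of the $C_i$ are compatible subdivisions, since $A(D)=D'$ carries faces to faces, and every subdivision refines the face fan. So compatible subdivisions refining the given ones exist. (If none are given, take the face fans as given.) Every cell is spanned by a subset of some $X_i$, so there are only finitely many subdivisions. Among the compatible families that refine the given one, choose $(\Sigma_i)$ with the largest total number of top cells. Let $\mathcal Q$ be the set of all top cells. Suppose, for contradiction, that some $Q_0\in\mathcal Q$ is not simplicial.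

**Step 2 (spaces of heights).** Here we name the unknowns and the places where conditions live. For $Q\in\mathcal Q$ with $Q\subset C_i$, let $X_Q\subset X_i$ be the set of generators of its rays. A cross-section of $Q$ is a convex 3-polytope. Let $v_Q=|X_Q|$, $e_Q$, $f_Q$ be its numbers of vertices, edges and faces. For a facet $E$ of $Q$ put $X_E=X_Q\cap E$ and $n_E=|X_E|$, the number of sides of that face. Define
$$H_Q=\mathbb R^{X_Q}/W_i^*,\qquad H_E=\mathbb R^{X_E}/(\operatorname{span}E)^*,$$
where linear functionals are embedded by restriction. This is injective, since the generators span. So
$$\dim H_Q=v_Q-4,\qquad\dim H_E=n_E-3.\tag{4}$$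
For the square this is the single number $s$ of our example, and for the prism $H_Q$ is the plane $s_1+s_2+s_3=0$.

**Step 3 (pairing the sides of faces).** This step lists the conditions and shows that each serves two flags. A flag is a pair $(Q,E)$ with $Q\in\mathcal Q$ and $E$ a facet of $Q$.

* If $E$ is not in a facet of $C_i$, then by Lemma 4(4) it is a facet of exactly one other top cell $Q'$. Pair $(Q,E)$ with $(Q',E)$ via the identity.
* If $E\subset D$ with $D$ paired to $D'$ by $A$, then by compatibility $A(E)$ is a cell of the subdivision of $D'$, and by Lemma 4(4) it is a facet of a unique top cell $Q'$. Pair $(Q,E)$ with $(Q',A(E))$ via $A$. Starting from $(Q',A(E))$, the map $A^{-1}$ leads back to $(Q,E)$. The two flags are different: $E$ and $A(E)$ are 3-dimensional cones in the distinct facets $D$ and $D'$, and distinct facets of one cone share no 3-dimensional set.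
* Flags with $E$ in an unpaired facet stay unpaired.

The number $n_E-3$ is the same for both members of a pair. Hence
$$\sum_{\text{pairs}}(n_E-3)\ \le\ \frac12\sum_{(Q,E)}(n_E-3).\tag{5}$$

**Step 4 (the count).** We show that a family of heights satisfying (3) across every pair, and not linear on every cell, exists. Define
$$\delta:\ \bigoplus_{Q\in\mathcal Q}H_Q\ \longrightarrow\ \bigoplus_{\text{pairs}}H_{E'},\qquad (h_Q)\longmapsto\bigl(A_*(h_Q|_{X_E})-h_{Q'}|_{X_{E'}}\bigr),$$
with one component for each pair $\{(Q,E),(Q',E')\}$ with gluing map $A$ (possibly the identity), read in one chosen direction. It is well defined: restriction carries linear functionals to linear functionals, and so does $A_*$, by Lemma 5(5) applied to $A:\operatorname{span}E\to\operatorname{span}E'$. Each edge of a 3-polytope lies on two faces, so $\sum_{E\subset Q}n_E=2e_Q$. With (4), (5) and Euler's formula $v_Q-e_Q+f_Q=2$,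
$$\dim\ker\delta\ \ge\ \sum_Q\Bigl[(v_Q-4)-\tfrac12\sum_{E\subset Q}(n_E-3)\Bigr]=\sum_Q\Bigl[v_Q-4-e_Q+\tfrac32f_Q\Bigr]=\sum_Q\frac{f_Q-4}{2}.\tag{6}$$
Every 3-polytope has at least four faces, and only the tetrahedron has exactly four. So every term is $\ge0$, and the term of $Q_0$ is $>0$. Hence $\ker\delta\ne0$.

The bound is only a lower bound. For the torus cube it gives $1$, and we found $3$.

**Step 5 (the refined cells form a subdivision).** Choose $0\ne(h_Q)\in\ker\delta$ with representatives $h_Q\in\mathbb R^{X_Q}$, and put
$$\Sigma_i'=\bigcup_{Q\in\mathcal Q,\ Q\subset C_i}\Sigma_{h_Q}.$$
By Lemma 5(3) this does not depend on the representatives. The top cells $Q$ cover $C_i$, so the cells of $\Sigma_i'$ do. Their rays are rays of $C_i$, and $\Sigma_i'$ is closed under faces. What needs proof is that two cells meet in a common face.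

Let $\tau\in\Sigma_{h_Q}$ and $\tau'\in\Sigma_{h_{Q'}}$. If $Q=Q'$, this is Lemma 5(1). Let $Q\ne Q'$ and $R=Q\cap Q'$, a common proper face of $Q$ and $Q'$. Write $R=Q\cap\{n=0\}$ with $n\ge0$ on $Q$. Then $\tau\cap R=\tau\cap\{n=0\}$ is a face of $\tau$. It lies in $R$, so by Lemma 5(4) it is a cell of $\Sigma_{h_Q|X_R}$. Likewise $\tau'\cap R$ is a face of $\tau'$ and a cell of $\Sigma_{h_{Q'}|X_R}$. These two subdivisions of $R$ coincide:

* If $\dim R=3$, then $R$ is a facet of two top cells. By Lemma 4(4) it lies in no facet of $C_i$, and the flags $(Q,R)$, $(Q',R)$ are paired via the identity. So $h_Q|_{X_R}$ and $h_{Q'}|_{X_R}$ differ by a linear functional, and Lemma 5(3) applies.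
* If $\dim R\le2$, then $R$ is simplicial. A subdivision of $R$ has rays among those of $R$, so its cells are faces of $R$. Since it covers $R$, it contains $R$ and all its faces. So the face fan is the only subdivision.

Therefore $\tau\cap\tau'=(\tau\cap R)\cap(\tau'\cap R)$ is an intersection of two cells of one subdivision of $R$. It is a common face of $\tau\cap R$ and $\tau'\cap R$, hence of $\tau$ and $\tau'$ by (F2). So $\Sigma_i'$ is a subdivision of $C_i$, and it refines $\Sigma_i$.

**Step 6 (the refined subdivisions are compatible).** Let $D$, a facet of $C_i$, be paired to $D'$, a facet of $C_j$, by $A$. We first describe $\Sigma_i'|_D$ in terms of flags. We claim that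
$$\Sigma_i'|_D=\bigcup_{(Q,E):\,E\subset D}\Sigma_{h_Q|X_E}.\tag{7}$$
For a flag $(Q,E)$ with $E\subset D$, Lemma 5(4) says that $\Sigma_{h_Q|X_E}$ consists of the cells of $\Sigma_{h_Q}$ in $E$, so it is contained in $\Sigma_i'|_D$. Conversely let $\tau\in\Sigma_i'$, $\tau\subset D$, and let $p$ be a relative interior point of $\tau$. By Lemma 4(3), $\Sigma_i|_D$ is a subdivision of $D$, so by Lemma 4(2) the point $p$ lies in a 3-dimensional cell $E\in\Sigma_i|_D$. This $E$ is a facet of a top cell $Q$ by Lemma 4(4). Since $\Sigma_{h_Q|X_E}$ covers $E$, the point $p$ lies in one of its cells $\tau''$. Both $\tau$ and $\tau''$ belong to the subdivision $\Sigma_i'$, so by Lemma 4(1) $\tau$ is a face of $\tau''$, and $\tau\in\Sigma_{h_Q|X_E}$. This proves (7).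

Now let $(Q,E)$ with $E\subset D$ be paired with $(Q',E')$, $E'=A(E)$. Since $(h_Q)\in\ker\delta$, the functions $A_*(h_Q|_{X_E})$ and $h_{Q'}|_{X_{E'}}$ differ by a linear functional. (If the component of $\delta$ was read in the direction of $A^{-1}$, apply $A_*$ to it.) By Lemma 5(5) and (3),
$$A(\Sigma_{h_Q|X_E})=\Sigma_{A_*(h_Q|X_E)}=\Sigma_{h_{Q'}|X_{E'}}.$$
Every flag with $E'\subset D'$ arises in this way. Taking unions in (7) for $D$ and for $D'$ gives $A(\Sigma_i'|_D)=\Sigma_j'|_{D'}$.

**Step 7 (there are more top cells).** Every $Q\in\mathcal Q$ contains at least one top cell of its $\Sigma_i'$, and cells from different $Q$ are different, since the $Q$ have disjoint interiors. Some $h_Q$ is not the restriction of a linear functional, and that $Q$ contains at least two by Lemma 5(2). So the compatible family $(\Sigma_i')$, which refines the given one, has more top cells than $(\Sigma_i)$. This contradicts the choice in Step 1. Hence all top cells of $(\Sigma_i)$ are simplicial. This proves Theorem 3, and with it Theorem 1 and Corollary 2. $\square$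

## Facets glued to themselves: half-turns and reflections

The pairs $\{D,D'\}$ in Theorem 3 consist of distinct facets, and torsion-freeness of $\Gamma$ guaranteed this for manifolds. The count (6) shows what changes when a facet is glued to itself: its conditions are no longer shared between two flags. Two cases behave differently.

**Proposition 6.** Theorem 3 remains true if some facets $D$ are paired with themselves by a half-turn, that is, by a linear map $A$ of $\operatorname{span}D$ with $A(D)=D$, $A^2=\mathrm{id}$, eigenvalues $(1,-1,-1)$, fixing no ray of $D$. (Compatibility then means that $A$ carries the subdivision of $D$ to itself.)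

*Proof.* Repeat the proof of Theorem 3. Let $(Q,E)$ be a flag with $E\subset D$. If $A(E)\ne E$, the flag is paired with a different flag, the one belonging to $A(E)$, and this pairing is symmetric since $A^2=\mathrm{id}$. If $A(E)=E$, the flag is paired with itself, and the condition on $h_Q$ is
$$A_*(h_Q|_{X_E})-h_Q|_{X_E}=0\quad\text{in }H_E.$$
We count how many equations this is. Since $A_*$ is an involution of $H_E$, the left side lies in its $(-1)$-eigenspace, so there are at most as many equations as the dimension of that eigenspace. On $\mathbb R^{X_E}$, $A_*$ interchanges coordinates in pairs up to scale: if $Ax=cx'$ then $Ax'=c^{-1}x$, and no generator is paired with itself because $A$ fixes no ray of $D$. So $n_E$ is even, and each pair contributes one dimension to the $(-1)$-eigenspace (the functions with $h(x')=-h(x)/c$). Its dimension on $\mathbb R^{X_E}$ is $n_E/2$. On $(\operatorname{span}E)^*$, where $A_*\lambda=\lambda\circ A^{-1}$, the $(-1)$-eigenspace has dimension $2$. Since an involution splits a space into its eigenspaces, the $(-1)$-eigenspace of the quotient $H_E$ has dimension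
$$\frac{n_E}{2}-2<\frac{n_E-3}{2}.$$
So a self-paired flag costs less than the half share $\frac12(n_E-3)$ it was charged in (6), and the estimate persists. In Step 6, a self-paired flag gives $A(\Sigma_{h_Q|X_E})=\Sigma_{A_*(h_Q|X_E)}=\Sigma_{h_Q|X_E}$. The rest is unchanged. $\square$

For a square, a half-turn preserves each diagonal, and the formula gives $\frac42-2=0$ conditions.

A reflection of a square in the line bisecting two opposite sides is different, because it interchanges the two diagonals. Here the eigenvalues on $\operatorname{span}E$ are $(1,1,-1)$, and the same computation gives $\frac42-1=1$ condition, more than the share $\frac12$. This really obstructs the conclusion, as the following example shows.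

**Example (torsion-freeness cannot be dropped).** Let $\Gamma$ be the orientation-preserving symmetry group of the tessellation $\{4,3,6\}$ of $\mathbb H^3$ by regular ideal cubes. It is discrete. It has finite covolume, since it acts transitively on the cubes and an ideal cube has finite volume. Let $F$ be a square face. The reflection in the plane of $F$, and the reflection in the plane perpendicular to $F$ that bisects two opposite sides of $F$, are both symmetries of the tessellation. Their product $\rho$ preserves orientation, so $\rho\in\Gamma$. Moreover $\rho(F)=F$, and $\rho$ interchanges the two diagonals of $F$. A triangulation of $F$ without new vertices uses exactly one diagonal, so it is not invariant under $\rho$. Hence there is no $\Gamma$-invariant subdivision of this tessellation into ideal tetrahedra without new vertices in which the two triangulations of each common face coincide. Here $F$ is paired with itself by a reflection fixing no vertex. So the hypothesis that facets are paired with distinct facets cannot simply be omitted.
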